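# Free Banach lattices and quotients onto $c_0$

## 1. Quotients onto $c_0$, Banach lattices, free Banach lattices

All Banach spaces are real. $B_F$ is the closed unit ball of $F$, and $[N]=\{1,\dots,N\}$.

**Definition ($c_0$ quotient).** A Banach space $F$ *has a $c_0$ quotient* if there is a bounded linear surjection $F\to c_0$.

For example, $\ell_1$ has a $c_0$ quotient: send the unit vectors of $\ell_1$ to a dense sequence in $B_{c_0}$; the image of $B_{\ell_1}$ is then dense in $B_{c_0}$, and the usual successive-approximation argument makes the operator onto. A reflexive space $F$ has none: a surjection $Q:F\to c_0$ would make $c_0\cong F/\ker Q$ reflexive, and $c_0$ is not reflexive.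

**Definition (equivalence to the $\ell_1$ basis).** A bounded sequence $(z_k)$ in a Banach space is *equivalent to the unit vector basis of $\ell_1$* if there is $\delta>0$ with $\|\sum_k a_kz_k\|\ge\delta\sum_k|a_k|$ for all finitely supported real $(a_k)$.

For example, the coordinate functions $\pi_k$ on the compact space $\{-1,1\}^{\mathbb N}$ satisfy $\|\sum a_k\pi_k\|_\infty=\sum|a_k|$: evaluate at a point whose $k$-th coordinate is the sign of $a_k$.

The two definitions are related by duality.

**Lemma 1.** $F$ has a $c_0$ quotient if and only if $F^*$ contains a weak\*-null sequence equivalent to the $\ell_1$ basis.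

*Proof.* Let $(y_k)$ be such a sequence in $F^*$. Then $Vu=(y_k(u))_k$ lies in $c_0$ and $V:F\to c_0$ is bounded. Its adjoint $V^*:\ell_1\to F^*$ sends $e_k$ to $y_k$, so $\|V^*a\|=\|\sum a_ky_k\|\ge\delta\|a\|_1$ for finitely supported $a$, hence for all $a\in\ell_1$. An operator whose adjoint is bounded below is onto.

Conversely let $Q:F\to c_0$ be onto, and let $\kappa$ be such that every $v\in c_0$ is $Qu$ with $\|u\|\le\kappa\|v\|$ (open mapping theorem). The functionals $y_k=e_k^*\circ Q$ are weak\*-null. Given finitely supported $a$, let $v_k=\operatorname{sign}a_k$ and $Qu=v$ with $\|u\|\le\kappa$; then $\sum a_ky_k(u)=\sum|a_k|$, so $\|\sum a_ky_k\|\ge\kappa^{-1}\sum|a_k|$. $\blacksquare$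

**Definition (Banach lattice, lattice homomorphism).** A *Banach lattice* is a Banach space with a vector lattice order such that $|x|\le|y|$ implies $\|x\|\le\|y\|$. A *lattice homomorphism* is a linear map that preserves the lattice operations; equivalently, $T|x|=|Tx|$ for all $x$. A *lattice isomorphism* is a linear bijection that preserves the lattice operations and is an isomorphism of Banach spaces.

On $c_0$ each coordinate functional is a lattice homomorphism to $\mathbb R$. On $\mathbb R^2$ the functional $(a,b)\mapsto a+b$ is positive but is not a lattice homomorphism: at $(1,-1)$ its absolute value is $0$, while at $|(1,-1)|=(1,1)$ it is $2$.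

A lattice homomorphism $T$ between Banach lattices is automatically bounded. Otherwise pick $z_n$ with $\|z_n\|\le2^{-n}$ and $\|Tz_n\|\ge n$, and let $x=\sum|z_n|$; then $|Tz_n|=T|z_n|\le Tx$, so $n\le\|Tx\|$ for all $n$, which is absurd.

**Definition (the block lattice $X$).** Let $X=\big(\bigoplus_{n\ge1}\ell_2^n\big)_{c_0}$: its elements are arrays $x=(x_{n,l})_{n\ge1,\,1\le l\le n}$ whose block norms $\big(\sum_{l\le n}|x_{n,l}|^2\big)^{1/2}$ tend to $0$ as $n\to\infty$. The norm is the largest block norm, and the order is coordinatewise. The coordinate functionals $e^*_{n,l}$ are lattice homomorphisms.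

For example, $x_{n,l}=1/n$ defines an element of $X$, with block norms $n^{-1/2}$; the array $x_{n,l}=n^{-1/2}$ has block norms $1$ and is not in $X$. If one index $i(n)\in[n]$ is chosen in each block, then $\sum_{n\le N}e_{n,i(n)}$ has norm $1$.

**Definition (free Banach lattice).** The *free Banach lattice* generated by a Banach space $E$ is a Banach lattice $\mathrm{FBL}[E]$ together with a linear isometric embedding $\phi_E:E\to\mathrm{FBL}[E]$ such that for every Banach lattice $Y$ and every bounded linear $T:E\to Y$ there is a unique lattice homomorphism $\hat T:\mathrm{FBL}[E]\to Y$ with $\hat T\circ\phi_E=T$ and $\|\hat T\|=\|T\|$.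

Such a lattice exists and is unique up to lattice isometry. The smallest example can be worked out by hand.

**Example ($E=\mathbb R$).** $\mathrm{FBL}[\mathbb R]$ is $\mathbb R^2$ with the coordinatewise order and the maximum norm, with $\phi(1)=(1,-1)$. To see this, let $T:\mathbb R\to Y$ and $x=T1$. A lattice homomorphism extending $T$ must send $(1,0)=\phi(1)^+$ to $x^+$ and $(0,1)=\phi(1)^-$ to $x^-$, so it must be $\hat T(a,b)=ax^++bx^-$. Since $x^+\wedge x^-=0$, we have $|ax^++bx^-|=|a|x^++|b|x^-$, so $\hat T$ is a lattice homomorphism. Also $\|\hat T(a,b)\|\le\max(|a|,|b|)\,\||x|\|=\max(|a|,|b|)\,\|T\|$, with equality at $\phi(1)$.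

Now let $\alpha,\beta>0$. The map $(a,b)\mapsto(\alpha a,\beta b)$ is a lattice isomorphism of $\mathrm{FBL}[\mathbb R]$ onto itself. It sends $\phi(1)$ to $(\alpha,-\beta)$, which is not in $\phi(\mathbb R)$ unless $\alpha=\beta$. So a lattice isomorphism need not respect the copies of the generating spaces.

## 2. The invariance question and the theorems

How much of a Banach space $E$ is remembered by the Banach lattice $\mathrm{FBL}[E]$? The following instance comes from T. Oikhberg, M.A. Taylor, P. Tradacete, V.G. Troitsky, "Free Banach lattices", arXiv:2210.00614 (2022). Suppose $\mathrm{FBL}[E]$ is lattice isomorphic to $\mathrm{FBL}[F]$, and $E$ is separable and has a $c_0$ quotient. It is known that then $F$ is not super-reflexive, and that if $F$ is reflexive then it is not $K$-convex (we use neither notion). **Question.** Must $F$ have a $c_0$ quotient?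

The answer is yes. Separability is not needed, and a surjective homomorphism in one direction is enough.

**Theorem A.** Let $E,F$ be Banach spaces and let $T:\mathrm{FBL}[F]\to\mathrm{FBL}[E]$ be a surjective bounded lattice homomorphism (for instance a lattice isomorphism). If $E$ has a $c_0$ quotient, then so does $F$.

Consequently, having a $c_0$ quotient is an invariant of the lattice isomorphism class of $\mathrm{FBL}[E]$, for arbitrary $E$. In the situation of the question, $F$ cannot be reflexive at all, by the first example in Section 1.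

**Theorem B.** For a Banach space $F$ the following are equivalent:

1. $F$ has a $c_0$ quotient;
2. $\mathrm{FBL}[c_0]$ is the image of $\mathrm{FBL}[F]$ under a surjective lattice homomorphism;
3. $X$ is the image of $\mathrm{FBL}[F]$ under a surjective lattice homomorphism.

In (3) the lattice $X$ cannot be replaced by the Banach lattice $c_0$.

Theorem C, the version of Theorem A for free $p$-convex Banach lattices, is stated in Section 9 together with its definitions.

## 3. Real-valued homomorphisms on $\mathrm{FBL}[F]$ and a linear special case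

For $y\in F^*$ let $\hat y:\mathrm{FBL}[F]\to\mathbb R$ be its lattice homomorphic extension. If $h:\mathrm{FBL}[F]\to\mathbb R$ is any lattice homomorphism, then $h$ and $\hat y$ with $y=h\circ\phi_F$ extend the same functional, so $h=\hat y$ by uniqueness. Likewise $\widehat{ty}=t\hat y$ for $t\ge0$. The map $y\mapsto\hat y$ is not linear: on $\mathrm{FBL}[\mathbb R]=\mathbb R^2$, for $t\ge0$, the functional $y=t$ has $\hat y(a,b)=ta$ and the functional $y=-t$ has $\hat y(a,b)=tb$.

The next lemma is the only way in which the norm of $\mathrm{FBL}[F]$ will enter the proof of Theorem A.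

**Lemma 2.** For $y_1,\dots,y_k\in F^*$ and $g\in\mathrm{FBL}[F]$,
$$\sum_{r\le k}|\hat y_r(g)|\le\|g\|\,\sup_{u\in B_F}\sum_{r\le k}|y_r(u)|.$$

*Proof.* Let $A:F\to\ell_1^k$, $Au=(y_r(u))_{r\le k}$; its norm is the supremum on the right. The coordinates of $\hat A:\mathrm{FBL}[F]\to\ell_1^k$ are lattice homomorphisms extending the $y_r$, so they are the $\hat y_r$. Hence $\sum|\hat y_r(g)|=\|\hat Ag\|\le\|A\|\,\|g\|$. $\blacksquare$

Now let $T$ be as in Theorem A and let $Q:E\to c_0$ be onto. The natural plan is to transport the coordinate functionals. Put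
$$x_n=e_n^*\circ Q\in E^*,\qquad y_n=\hat x_n\circ T\circ\phi_F\in F^*,\qquad\text{so that}\quad \hat y_n=\hat x_n\circ T .$$
The sequence $(y_n)$ is weak\*-null: if $\hat Q:\mathrm{FBL}[E]\to c_0$ extends $Q$, then $e_n^*\circ\hat Q=\hat x_n$, so $(y_n(u))_n=\hat Q(T\phi_Fu)\in c_0$ for every $u\in F$. It is also bounded. By Lemma 1 we would be done if a subsequence of $(y_n)$ were equivalent to the $\ell_1$ basis.

Let $\kappa,\lambda_0$ be the open mapping constants: every $v\in c_0$ is $Qu$ with $\|u\|\le\kappa\|v\|$, and every $f\in\mathrm{FBL}[E]$ is $Tg$ with $\|g\|\le\lambda_0\|f\|$.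

**A special case.** Suppose that each $\phi_E(u)$ is $T\phi_F(w)$ with $\|w\|\le\lambda_0\|u\|$, as happens, with a suitable constant $\lambda_0$, when $T$ is induced by a linear isomorphism $F\to E$. Given finitely supported $(s_n)$, choose $v_n=\operatorname{sign}s_n$, then $u$ with $Qu=v$, $\|u\|\le\kappa$, then $w$. We get $\sum s_ny_n(w)=\sum s_n\hat x_n(\phi_E(u))=\sum s_nv_n=\sum|s_n|$ with $\|w\|\le\kappa\lambda_0$, so $(y_n)$ is equivalent to the $\ell_1$ basis and $F$ has a $c_0$ quotient.

In general the preimage $g$ of $\phi_E(u)$ does not lie in $\phi_F(F)$; the automorphisms of $\mathrm{FBL}[\mathbb R]$ above show this already in dimension one. What remains is Lemma 2. Take $v=1_{[N]}$, $u$ with $Qu=v$, $\|u\|\le\kappa$, and $g$ with $Tg=\phi_E(u)$, $\|g\|\le\lambda_0\kappa$. Then $\hat y_n(g)=x_n(u)=1$ for $n\le N$, and Lemma 2 applied to the functionals $t_ny_n$ gives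
$$\sum_{n\le N}t_n\ \le\ \lambda_0\kappa\,\sup_{u\in B_F}\sum_{n\le N}t_n|y_n(u)|\qquad(t_1,\dots,t_N\ge0).\tag{1}$$
Choosing other signs for $v$ yields the same inequality, since only $|\hat y_n(g)|$ enters Lemma 2. So the sign information is lost, and (1) is all we have.

## 4. In James space, a positive lower $\ell_1$ estimate is not enough

Is a weak\*-null bounded sequence satisfying (1) enough? No. Let $J$ be the James space of all $b\in c_0$ with finite norm
$$\|b\|=\sup\Big(\sum_k|b_{q_k}-b_{q_{k+1}}|^2\Big)^{1/2},$$
where the supremum is over finite increasing sequences $(q_k)$. Since $|b_m|=\lim_q|b_m-b_q|\le\|b\|$, the inclusion $\iota:J\to c_0$ has norm at most $1$. Let $y_n=e_n^*|_J$. This sequence is bounded and weak\*-null. The vector $1_{[N]}$ has norm $1$ in $J$, because along an increasing sequence of indices its values drop from $1$ to $0$ at most once. Hence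
$$\sup_{u\in B_J}\sum_{n\le N}t_n|y_n(u)|\ge\sum_{n\le N}t_n\qquad(t_n\ge0),$$
so (1) holds with constant $1$. But no subsequence of $(y_n)$ is equivalent to the $\ell_1$ basis: for $q_1<q_2<\cdots$ and $b\in J$, Cauchy–Schwarz gives
$$\Big|\sum_{k\le N}\big(y_{q_{2k}}-y_{q_{2k-1}}\big)(b)\Big|\le\sqrt N\Big(\sum_{k\le N}|b_{q_{2k}}-b_{q_{2k-1}}|^2\Big)^{1/2}\le\sqrt N\,\|b\|,$$
while the coefficients have absolute sum $2N$.

Moreover $J$ has no $c_0$ quotient. Here we use James's theorem that $J$ is quasi-reflexive of order one, that is, $\dim J^{**}/J=1$. Suppose $W:J\to c_0$ is onto. Then $W^{**}:J^{**}\to\ell_\infty$ is onto and maps $J$ into $c_0$, so it induces a surjection $J^{**}/J\to\ell_\infty/c_0$ from a one-dimensional space onto an infinite-dimensional one, which is impossible.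

So one functional per coordinate does not suffice: (1) is compatible with the same vectors $u$ serving all the functionals at once, always with the same sign.

## 5. Blocks of Rademacher functionals on $c_0$

What (1) lacks is a way to make some $|y_n|$ large and others small *at the same time*. We therefore replace each coordinate by a large block of functionals with two competing properties: for any single vector, most functionals of the block are small; yet for any prescribed choice of one functional per block, some vector of norm $1$ makes all the chosen ones large.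

Index $c_0$ by the disjoint union of the finite sets $\Sigma_n=\{-1,1\}^n$, $n\ge1$. For $1\le l\le n$ let
$$r_{n,l}(v)=2^{-n}\sum_{\sigma\in\Sigma_n}\sigma_l\,v(\sigma),\qquad R_0v=(r_{n,l}(v))_{n,l}.$$
The functions $\sigma\mapsto\sigma_l$, $l\le n$, are orthonormal in $L_2$ of the uniform probability on $\Sigma_n$. By Bessel's inequality,
$$\sum_{l\le n}|r_{n,l}(v)|^2\le\max_{\Sigma_n}|v|^2\to0 .$$
Hence $R_0$ maps $c_0$ into $X$ and $\|R_0\|\le1$. Moreover:

> (2) For every choice $i(n)\in[n]$ $(n\ge1)$ and every $N$ there is $v\in c_0$ with $\|v\|=1$ and $r_{n,i(n)}(v)=1$ for all $n\le N$.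

Indeed, let $v(\sigma)=\sigma_{i(n)}$ for $\sigma\in\Sigma_n$, $n\le N$, and $v=0$ elsewhere.

For $n=2$, writing $\pm$ for $\pm1$, we have $4r_{2,1}(v)=v(++)+v(+-)-v(-+)-v(--)$ and $4r_{2,2}(v)=v(++)-v(+-)+v(-+)-v(--)$. Each can be made to equal $4$ on $B_{c_0}$, but never both together, since $r_{2,1}(v)^2+r_{2,2}(v)^2\le1$. In block $n$, Cauchy–Schwarz gives $\frac1n\sum_{l\le n}|r_{n,l}(v)|\le n^{-1/2}$ on $B_{c_0}$: a randomly picked functional of a large block is small on any given $v$.

These properties survive transport to $F^*$ through $T$, because they are expressed with absolute values. The next section shows that they are enough.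

## 6. Arrays in $F^*$ with large choices and small averages

A *choice* for an array $(y_{m,l})_{m\ge1,\,1\le l\le n_m}$ is a function $i$ with $i(m)\in[n_m]$ for every $m$. Measures on compact spaces are Radon probability measures. Subsets of $[N]$ and of $\mathbb N$ are identified with elements of $\{0,1\}^N$ and $\{0,1\}^{\mathbb N}$.

A sequence in a Banach space is *weakly Cauchy* if every functional of the dual space converges along it. For example, $e_1+\dots+e_n$ in $c_0$ is weakly Cauchy, since $\sum_{k\le n}a_k$ converges for $a\in\ell_1$. The $\ell_1$ basis has no weakly Cauchy subsequence: given $k_1<k_2<\cdots$, test with an element of $\ell_\infty$ that equals $(-1)^r$ at $k_r$. We use **Rosenthal's $\ell_1$-theorem** (PNAS 1974): a bounded sequence in a real Banach space with no weakly Cauchy subsequence has a subsequence equivalent to the unit vector basis of $\ell_1$.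

**Proposition 3.** Let $1\le p<\infty$ and $c>0$. Let $F$ be a Banach space and let $(y_{m,l})_{m\ge1,\,1\le l\le n_m}$ be a bounded array in $F^*$. Assume:

* (a) for every choice $i$, the sequence $(y_{m,i(m)})_m$ is weak\*-null;
* (b) for every choice $i$, every $N$ and all $t_1,\dots,t_N\ge0$: $\ \sup_{u\in B_F}\sum_{m\le N}t_m|y_{m,i(m)}(u)|^p\ge c\sum_{m\le N}t_m$;
* (c) $\sum_m\theta_m\le c/2$, where $\theta_m=\sup_{u\in B_F}\frac1{n_m}\sum_{l=1}^{n_m}|y_{m,l}(u)|^p$.

Then for some choice $j$ the sequence $(y_{m,j(m)})_m$ has a subsequence equivalent to the $\ell_1$ basis, and $F$ has a $c_0$ quotient.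

For Theorems A and B we need $p=1$ only. Note how James space is excluded: taking only $t_m\ne0$ in (b) gives $\sup_{B_F}|y_{m,l}|^p\ge c$ for every single $l$, so $\theta_m\ge c/n_m$, and (c) forces $\sum_m1/n_m\le1/2$. Blocks of size $1$ are impossible.

The strategy is to find one choice $j$ and a set $G$ of subsets $P\subset\mathbb N$, of positive measure, such that for each $P\in G$ some probability measure on $B_{F^{**}}$ sees $|y_{m,j(m)}|^p$ as large for $m\in P$ and as small for $m\notin P$. Such a sequence cannot have a weakly Cauchy subsequence.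

*Proof.* Let $K=B_{F^{**}}$ with the weak\* topology, a compact space on which the elements of $F^*$ are continuous functions. By Goldstine's theorem $B_F$ is dense in $K$, so by continuity
$$\frac1{n_m}\sum_{l\le n_m}|y_{m,l}|^p\le\theta_m\quad\text{on all of }K.\tag{3}$$
Let $I_N=\prod_{m\le N}[n_m]$, the finite set of choices up to level $N$.

**Step 1 (one measure for each finite choice).** *Purpose: turn the weighted suprema in (b) into a single measure that sees all chosen functionals as large.* Claim: for every $i\in I_N$ there is a probability $\nu_i$ on $K$ with $\int|y_{m,i(m)}|^p\,d\nu_i\ge c$ for all $m\le N$.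

Let $A\subset\mathbb R^N$ be the set of vectors $\big(\int|y_{m,i(m)}|^p\,d\nu\big)_{m\le N}$, where $\nu$ runs over the probability measures on $K$. This set of measures is convex and weak\* compact, and the vector depends on $\nu$ affinely and continuously, so $A$ is convex and compact. If $A$ misses the closed convex set $\{v\in\mathbb R^N:v_m\ge c\ \forall m\}$, the separation theorem gives $t\in\mathbb R^N$ with
$$\sup_{a\in A}t\cdot a<\inf\{t\cdot v:v_m\ge c\ \forall m\}.$$
The right side is then not $-\infty$, which forces $t_m\ge0$ for all $m$, since any negative $t_m$ would let us send $v_m\to\infty$. So the right side equals $c\sum t_m$. But point masses at $u\in B_F$ belong to the competition on the left, and (b) gives $\sup_At\cdot a\ge c\sum t_m$, a contradiction. From now on fix one $\nu_i$ for each $i\in I_N$.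

**Step 2 (decoupling by random choices).** *Purpose: find a choice $j\in I_N$ for which at least half of all patterns "large on $P$, small off $P$" are realized by measures.* For $j\in I_N$ let $G_N(j)$ be the set of all $P\subset[N]$ for which there is a probability $\nu$ on $K$ with
$$\int|y_{m,j(m)}|^p\,d\nu\ge c\ \ (m\in P),\qquad\int|y_{m,j(m)}|^p\,d\nu\le\frac c2\ \ (m\in[N]\setminus P).\tag{4}$$
Claim: for every $N$ some $j\in I_N$ satisfies $|G_N(j)|\ge2^{N-1}$.

First look at $N=2$, $P=\{1\}$. Take the measure $\nu_{(j(1),l')}$, built for an index $l'\in[n_2]$ unrelated to $j(2)$. It sees $y_{1,j(1)}$ as large. The average over $j(2)\in[n_2]$ of its integral of $|y_{2,j(2)}|^p$ is at most $\theta_2\le c/2$ by (3), so some $j(2)$ is small for it. One good $j$ for one $P$ is thus easy. The point of the general argument is that one $j$ serves half of all $P$.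

Choose $(j,j',P)$ uniformly from $I_N\times I_N\times\{0,1\}^N$. Define $i,k\in I_N$ by
$$i(m)=\begin{cases}j(m)&m\in P\\ j'(m)&m\notin P\end{cases}\qquad k(m)=\begin{cases}j'(m)&m\in P\\ j(m)&m\notin P.\end{cases}$$
For fixed $P$, the map $(j,j')\mapsto(i,k)$ swaps some of the coordinates, so it is a bijection of $I_N\times I_N$; hence $i$ and $k$ are independent and uniform on $I_N$. If $m\notin P$ then $j(m)=k(m)$, which is uniform on $[n_m]$ and independent of $i$. So for every $P$ and every $m\notin P$, by (3),
$$\mathbb E_{j,j'}\int|y_{m,j(m)}|^p\,d\nu_i=\mathbb E_i\int\frac1{n_m}\sum_{l\le n_m}|y_{m,l}|^p\,d\nu_i\le\theta_m.$$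
Each $m$ lies outside $P$ with probability $1/2$. Summing over $m$ and using (c),
$$\mathbb E_{j,j',P}\sum_{m\notin P}\int|y_{m,j(m)}|^p\,d\nu_i\le\frac12\sum_m\theta_m\le\frac c4.$$
Fix $j$ for which the average over $(j',P)$ is at most $c/4$. For $P\subset[N]$ let $\nu_P=\mathbb E_{j'}\nu_{i(j,j',P)}$, a probability measure, and let
$$D(P)=\sum_{m\notin P}\int|y_{m,j(m)}|^p\,d\nu_P\ge0.$$
Then $\mathbb E_PD(P)\le c/4$, so by Markov's inequality at least half of all $P$ satisfy $D(P)\le c/2$. For each of these, $\nu_P$ satisfies (4). For $m\notin P$, the integral is one of the nonnegative terms of $D(P)$, so it is at most $c/2$. For $m\in P$ we have $i(m)=j(m)$ for every $j'$, so $\int|y_{m,j(m)}|^p\,d\nu_i\ge c$ by Step 1, and the bound survives averaging over $j'$. This proves the claim.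

**Step 3 (passing to infinite choices and patterns).** *Purpose: replace the finite choices, one for each $N$, by one infinite choice $j$ and a set $G\subset\{0,1\}^{\mathbb N}$ of positive measure.* Call $j\in I_N$ *good* if $|G_N(j)|\ge2^{N-1}$. By Step 2 there are good choices at every level. Restrictions of good choices are good: if $P\in G_N(j)$, the same measure shows that $P\cap[N-1]\in G_{N-1}(j|_{[N-1]})$, and the map $P\mapsto P\cap[N-1]$ is at most two-to-one, so $|G_{N-1}(j|_{[N-1]})|\ge2^{N-2}$. Thus the good finite choices form an infinite tree with finite levels, and König's lemma gives an infinite choice $j$ all of whose restrictions $j|_{[N]}$ are good.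

Let $\mu$ be the coin-tossing (Haar) measure on $\{0,1\}^{\mathbb N}$ and let $C_N=\{P\subset\mathbb N:P\cap[N]\in G_N(j|_{[N]})\}$. These sets are clopen, they decrease with $N$ by what was just shown, and $\mu(C_N)=2^{-N}|G_N(j|_{[N]})|\ge1/2$. So $G=\bigcap_NC_N$ has $\mu(G)\ge1/2$.

Let $P\in G$. For each $N$ there is a probability on $K$ satisfying (4) for the pattern $P\cap[N]$. Let $\nu_P$ be a weak\* cluster point of these measures as $N\to\infty$. For each fixed $m$, the relevant inequality in (4) holds at all levels $N\ge m$ and concerns the integral of a fixed continuous function, so it passes to $\nu_P$: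
$$\int|y_{m,j(m)}|^p\,d\nu_P\ge c\ \ (m\in P),\qquad\int|y_{m,j(m)}|^p\,d\nu_P\le\frac c2\ \ (m\in\mathbb N\setminus P).\tag{5}$$

**Step 4 (no weakly Cauchy subsequence).** *Purpose: bring in Rosenthal's theorem.* Let $y_m=y_{m,j(m)}$. Suppose $(y_m)_{m\in M}$ is weakly Cauchy for some infinite $M\subset\mathbb N$. Then $(y_m)_{m\in M}$ converges at every point of $F^{**}$, so $(|y_m|^p)_{m\in M}$ is a bounded sequence of continuous functions converging pointwise on $K$. By dominated convergence, $\int|y_m|^p\,d\nu_P$ converges as $m\to\infty$ in $M$, for every $P\in G$. By (5) these integrals are at least $c$ for $m\in P$ and at most $c/2$ for $m\notin P$, so $1_P(m)$ is eventually constant on $M$, for every $P\in G$. But for $\mu$-almost every $P$ both $M\cap P$ and $M\setminus P$ are infinite: for each $q$, the event that $P$ contains no element of $M$ beyond $q$ has measure $0$, likewise for the complement of $P$, and there are countably many such events. Since $\mu(G)>0$, some $P\in G$ has both sets infinite, a contradiction.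

So $(y_m)$ is bounded with no weakly Cauchy subsequence, and Rosenthal's theorem gives a subsequence $(y_{m_k})$ equivalent to the $\ell_1$ basis. By (a) it is weak\*-null, so $F$ has a $c_0$ quotient by Lemma 1. $\blacksquare$

## 7. Homomorphisms from $\mathrm{FBL}[F]$ into $X$, and the proof of Theorem A

**Proposition 4.** Let $S:\mathrm{FBL}[F]\to X$ be a bounded lattice homomorphism. Assume there is $\lambda>0$ such that for every choice $i(n)\in[n]$ $(n\ge1)$ and every $N$ there is $g\in\mathrm{FBL}[F]$ with $\|g\|\le\lambda$ and $|e^*_{n,i(n)}(Sg)|\ge1$ for all $n\le N$. Then $F$ has a $c_0$ quotient.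

*Proof.* Put $y_{n,l}=e^*_{n,l}\circ S\circ\phi_F\in F^*$. Since $e^*_{n,l}\circ S$ is a lattice homomorphism, $\hat y_{n,l}=e^*_{n,l}\circ S$, and $\|y_{n,l}\|\le\|S\|$. We verify the hypotheses of Proposition 3 with $p=1$ and $c=1/\lambda$.

**Verification of (a).** *Purpose: weak\*-null sequences along every choice.* For $u\in F$, $|y_{n,i(n)}(u)|$ is at most the norm of the $n$-th block of $S\phi_F(u)\in X$, which tends to $0$.

**Verification of (b).** *Purpose: the lower estimate along every choice.* Given $i$, $N$ and $t_n\ge0$, take $g$ as in the hypothesis. By Lemma 2 applied to the functionals $t_ny_{n,i(n)}$, whose extensions are $t_n\hat y_{n,i(n)}$,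
$$\sum_{n\le N}t_n\le\sum_{n\le N}t_n|\hat y_{n,i(n)}(g)|\le\lambda\sup_{u\in B_F}\sum_{n\le N}t_n|y_{n,i(n)}(u)|.$$

**Verification of (c).** *Purpose: summable averages, after thinning out the blocks.* For $u\in B_F$, Cauchy–Schwarz gives
$$\frac1n\sum_{l\le n}|y_{n,l}(u)|\le n^{-1/2}\Big(\sum_{l\le n}|y_{n,l}(u)|^2\Big)^{1/2}\le n^{-1/2}\|S\|,$$
because the middle sum is the square of the norm of a block of $S\phi_F(u)$. This bound tends to $0$, so we may pass to block indices $n_1<n_2<\cdots$ for which the array $(y_{n_m,l})_{m\ge1,\,l\le n_m}$ has $\sum_m\theta_m\le c/2$. This array inherits (a) and (b): a choice on the sub-array extends to a choice on the whole array, and in (b) we put $t_n=0$ for the omitted indices.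

Proposition 3 applies. $\blacksquare$

*Proof of Theorem A.* Let $Q:E\to c_0$ be a bounded linear surjection. As in Section 3 let $\kappa,\lambda_0$ be constants such that every $v\in c_0$ equals $Qu$ with $\|u\|\le\kappa\|v\|$ and every $f\in\mathrm{FBL}[E]$ equals $Tg$ with $\|g\|\le\lambda_0\|f\|$.

**Step 1 (the homomorphism $S$).** *Purpose: map $\mathrm{FBL}[F]$ into $X$.* Let $\hat R:\mathrm{FBL}[E]\to X$ be the lattice homomorphism extending $R=R_0Q:E\to X$, and let $S=\hat R\circ T:\mathrm{FBL}[F]\to X$, a bounded lattice homomorphism.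

**Step 2 (the elements $g$).** *Purpose: check the hypothesis of Proposition 4.* Given a choice $i$ and $N$, take $v$ from (2), then $u\in E$ with $Qu=v$ and $\|u\|\le\kappa$, then $g$ with $Tg=\phi_E(u)$ and $\|g\|\le\lambda_0\kappa$. Then $Sg=\hat R\phi_E(u)=R_0Qu=R_0v$, so $e^*_{n,i(n)}(Sg)=r_{n,i(n)}(v)=1$ for $n\le N$.

Proposition 4 with $\lambda=\lambda_0\kappa$ shows that $F$ has a $c_0$ quotient. $\blacksquare$

The element $g$ need not come from $F$, just as in Section 3; but now the lower estimate (b) for *all* choices, together with the smallness (c), is enough.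

## 8. Surjections onto $\mathrm{FBL}[c_0]$ and onto $X$: Theorem B

To show that homomorphisms are onto we bound adjoints from below. Recall that the dual $Z^*$ of a Banach lattice $Z$ is a Banach lattice, with $h\ge0$ meaning $h(z)\ge0$ for all $z\ge0$.

**Lemma 5.** If $h_1,\dots,h_k$ are nonzero lattice homomorphisms $Z\to\mathbb R$ on a Banach lattice $Z$, none a scalar multiple of another, then $\|\sum s_rh_r\|_{Z^*}=\|\sum|s_r|h_r\|_{Z^*}$ for all real $s_r$.

*Proof.* Let $0\le h\le h_r$ in $Z^*$. Then $|h(z)|\le h(|z|)\le h_r(|z|)=|h_r(z)|$, so $\ker h_r\subset\ker h$ and $h$ is a multiple of $h_r$. Thus for $r\ne r'$ the functional $h_r\wedge h_{r'}$ is a multiple of both $h_r$ and $h_{r'}$; were it nonzero, $h_r$ would be a multiple of $h_{r'}$. So $h_r\wedge h_{r'}=0$. For pairwise disjoint elements, $|\sum s_rh_r|=\sum|s_r|h_r$, and the norm of $Z^*$ depends only on the absolute value. $\blacksquare$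

In $\mathrm{FBL}[\mathbb R]=\mathbb R^2$, the functionals $y=1$ and $y=-1$ have $\hat y(a,b)=a$ and $\hat y(a,b)=b$, and the lemma says that $\|(s_1,s_2)\|$ in the dual norm equals $\|(|s_1|,|s_2|)\|$.

*Proof of Theorem B.*

**(1)⇒(2).** *Purpose: show that a surjection $Q:F\to c_0$ induces a surjection of free lattices.* Let $\bar Q:\mathrm{FBL}[F]\to\mathrm{FBL}[c_0]$ be the lattice homomorphism with $\bar Q\phi_F=\phi_{c_0}Q$. Its kernel is a closed ideal, since $|z|\le|w|$ and $\bar Qw=0$ give $|\bar Qz|=\bar Q|z|\le\bar Q|w|=|\bar Qw|=0$. So $Z=\mathrm{FBL}[F]/\ker\bar Q$ is a Banach lattice and the quotient map $\pi$ is a lattice homomorphism. Write $\bar Q=q\pi$ with $q:Z\to\mathrm{FBL}[c_0]$; then $q|\pi f|=\bar Q|f|=|\bar Qf|=|q\pi f|$, so $q$ is a lattice homomorphism.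

If $Qu=0$, then $\bar Q\phi_F(u)=\phi_{c_0}(Qu)=0$, so $\pi\phi_F(u)=0$. Hence $A(Qu)=\pi\phi_F(u)$ defines a linear map $A:c_0\to Z$, bounded by the open mapping theorem for $Q$. Let $\hat A:\mathrm{FBL}[c_0]\to Z$ extend $A$. For $u\in F$,
$$q\hat A\phi_{c_0}(Qu)=qAQu=q\pi\phi_F(u)=\bar Q\phi_F(u)=\phi_{c_0}(Qu).$$
Since $Q$ is onto, $q\hat A$ is a lattice homomorphism of $\mathrm{FBL}[c_0]$ extending $\phi_{c_0}$, and so is the identity. By uniqueness $q\hat A=\mathrm{id}$, so $q$ is onto, and so is $\bar Q=q\pi$.

**(2)⇒(3).** *Purpose: show that the extension $\hat R_0:\mathrm{FBL}[c_0]\to X$ of $R_0$ is onto; composing with the surjection in (2) then gives (3).* We bound $\hat R_0^*$ from below on $X^*=(\bigoplus\ell_2^n)_{\ell_1}$. Let $s=(s_{n,l})\in X^*$ be finitely supported. Since $e^*_{n,l}\circ\hat R_0$ is a lattice homomorphism extending $r_{n,l}$, it equals $\hat r_{n,l}$, and $\hat R_0^*s=\sum s_{n,l}\hat r_{n,l}$. As an element of $\ell_1$, $r_{n,l}$ takes the value $2^{-n}\sigma_l$ at $\sigma\in\Sigma_n$ and vanishes off $\Sigma_n$. The $r_{n,l}$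 are linearly independent, because different $n$ have disjoint supports and for the same $n$ they are nonzero and orthogonal. So no $\hat r_{n,l}$ is a multiple of another: composing with $\phi_{c_0}$ would make one $r_{n,l}$ a multiple of another. By Lemma 5, testing on $|\phi_{c_0}(v)|$ with $v\in B_{c_0}$, where $\hat r_{n,l}(|\phi_{c_0}(v)|)=|r_{n,l}(v)|$,
$$\|\hat R_0^*s\|\ge\sup_{v\in B_{c_0}}\sum|s_{n,l}||r_{n,l}(v)|\ge\Big\|\sum|s_{n,l}|r_{n,l}\Big\|_{\ell_1}=\sum_n\mathbb E\Big|\sum_{l\le n}|s_{n,l}|\varepsilon_l\Big|,$$
where the $\varepsilon_l$ are independent uniform signs. For $Y=\sum_l a_l\varepsilon_l$ we have $\mathbb EY^2=\sum a_l^2$ and $\mathbb EY^4=\sum_la_l^4+3\sum_{l\ne l'}a_l^2a_{l'}^2\le3(\mathbb EY^2)^2$. Hölder's inequality gives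
$$\mathbb EY^2=\mathbb E|Y|^{2/3}|Y|^{4/3}\le(\mathbb E|Y|)^{2/3}(\mathbb EY^4)^{1/3}\le3^{1/3}(\mathbb E|Y|)^{2/3}(\mathbb EY^2)^{2/3},$$
hence $\mathbb E|Y|\ge\frac1{\sqrt3}(\mathbb EY^2)^{1/2}$ (Khintchine's inequality). With $a_l=|s_{n,l}|$ this yields
$$\|\hat R_0^*s\|\ge\frac1{\sqrt3}\sum_n\Big(\sum_{l\le n}|s_{n,l}|^2\Big)^{1/2}=\frac1{\sqrt3}\|s\|_{X^*}.$$
Finitely supported $s$ are dense in $X^*$, so $\hat R_0^*$ is bounded below and $\hat R_0$ is onto.

**(3)⇒(1).** *Purpose: feed a surjection onto $X$ into Proposition 4.* Let $S:\mathrm{FBL}[F]\to X$ be a surjective lattice homomorphism. For every choice $i$ and every $N$ the element $\sum_{n\le N}e_{n,i(n)}$ has norm $1$ in $X$. By the open mapping theorem it has a preimage $g$ with $\|g\|\le\lambda$, where $\lambda$ does not depend on $i$ and $N$. Then $e^*_{n,i(n)}(Sg)=1$ for $n\le N$, and Proposition 4 applies.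

**The lattice $c_0$ does not suffice in (3).** *Purpose: exhibit a surjective lattice homomorphism $\mathrm{FBL}[J]\to c_0$ for the James space $J$, which has no $c_0$ quotient by Section 4.* Let $\hat\iota:\mathrm{FBL}[J]\to c_0$ extend the inclusion $\iota:J\to c_0$. Let $s\in\ell_1$ be supported in $[N]$. Then $\hat\iota^*s=\sum_{r\le N}s_r\hat y_r$ with $y_r=e_r^*|_J$. The $y_r$ are linearly independent, as $J$ contains the unit vectors, so Lemma 5 applies to the $\hat y_r$. Testing on $|\phi_J(1_{[N]})|$, which has norm $\|1_{[N]}\|_J=1$,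
$$\|\hat\iota^*s\|=\Big\|\sum_{r\le N}|s_r|\hat y_r\Big\|\ge\sum_{r\le N}|s_r|\,|y_r(1_{[N]})|=\sum_{r\le N}|s_r|.$$
By density $\hat\iota^*$ is bounded below on $\ell_1$, so $\hat\iota$ is onto. $\blacksquare$

## 9. Free $p$-convex Banach lattices

**Definition ($p$-convexity constant $1$).** Let $1\le p<\infty$. A Banach lattice has *$p$-convexity constant $1$* if $\big\|\big(\sum_k|x_k|^p\big)^{1/p}\big\|\le\big(\sum_k\|x_k\|^p\big)^{1/p}$ for all finite families $(x_k)$. (In the sequence lattices below, the expression on the left is formed coordinatewise.)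

For $q\ge p$ the lattice $\ell_q^n$ is an example, by the triangle inequality in $\ell_{q/p}^n$:
$$\Big\|\Big(\sum_k|x_k|^p\Big)^{1/p}\Big\|_q^p=\Big\|\sum_k|x_k|^p\Big\|_{q/p}\le\sum_k\big\||x_k|^p\big\|_{q/p}=\sum_k\|x_k\|_q^p.$$
For $p=2$ the lattice $\ell_1^2$ is not an example: with $x_1=e_1$, $x_2=e_2$ the left side is $2$ and the right side is $\sqrt2$.

**Definition (free $p$-convex Banach lattice).** $\mathrm{FBL}^{(p)}[E]$ is a Banach lattice with $p$-convexity constant $1$, with an embedding $\phi_E$ of $E$, that has the universal property of $\mathrm{FBL}[E]$ for all target Banach lattices with $p$-convexity constant $1$.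

For $p=1$ the convexity condition is the triangle inequality, so it holds in every Banach lattice, and $\mathrm{FBL}^{(1)}[E]=\mathrm{FBL}[E]$.

**Theorem C.** For $1\le p<\infty$, Theorem A holds with the free $p$-convex Banach lattices $\mathrm{FBL}^{(p)}$ in place of $\mathrm{FBL}$.

*Proof.* Let $T:\mathrm{FBL}^{(p)}[F]\to\mathrm{FBL}^{(p)}[E]$ be a surjective lattice homomorphism and let $Q:E\to c_0$ be onto.

**Step 1 (an admissible block lattice).** *Purpose: find a replacement for $X$ to which the universal property applies.* Put $q=\max(p,2)$ and $X_q=(\bigoplus\ell_q^n)_{c_0}$. It has $p$-convexity constant $1$: writing $x_k^{(n)}$ for the $n$-th block of $x_k$, the $n$-th block of $\big(\sum_k|x_k|^p\big)^{1/p}$ has norm at most $\big(\sum_k\|x_k^{(n)}\|^p\big)^{1/p}\le\big(\sum_k\|x_k\|^p\big)^{1/p}$. Since $\|\cdot\|_{\ell_q^n}\le\|\cdot\|_{\ell_2^n}$, the operator $R_0$ maps $c_0$ into $X_q$ with norm at most $1$.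

**Step 2 (the $p$-version of Lemma 2).** *Purpose: replace the lower estimate by one for $p$-th powers.* As $\mathbb R$ and $\ell_p^k$ have $p$-convexity constant $1$, the functionals $\hat y$ on $\mathrm{FBL}^{(p)}[F]$ are defined, and real-valued lattice homomorphisms are of this form, exactly as in Section 3. For $A:F\to\ell_p^k$, $Au=(y_r(u))_r$, the coordinates of $\hat A$ are the $\hat y_r$, and $\|\hat Ag\|^p\le\|A\|^p\|g\|^p$ reads
$$\sum_{r\le k}|\hat y_r(g)|^p\le\|g\|^p\sup_{u\in B_F}\sum_{r\le k}|y_r(u)|^p.\tag{6}$$

**Step 3 (the homomorphism and the elements $g$).** *Purpose: repeat the construction of Section 7.* Let $S=\widehat{R_0Q}\circ T:\mathrm{FBL}^{(p)}[F]\to X_q$. With $\kappa,\lambda_0$ the open mapping constants of $Q$ and $T$, and $\lambda=\kappa\lambda_0$, take for a choice $i$ and $N$ the vector $v$ from (2), then $u$ with $Qu=v$ and $\|u\|\le\kappa$, then $g$ with $Tg=\phi_E(u)$ and $\|g\|\le\lambda$. Then $Sg=R_0v$, so $e^*_{n,i(n)}(Sg)=1$ for $n\le N$. Put $y_{n,l}=e^*_{n,l}\circ S\circ\phi_F$, so that $\hat y_{n,l}=e^*_{n,l}\circ S$.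 The array is bounded, by $\|S\|$.

**Step 4 (the hypotheses of Proposition 3).** *Purpose: conclude with exponent $p$ and $c=\lambda^{-p}$.* Condition (a) holds because $|y_{n,i(n)}(u)|$ is at most the norm of the $n$-th block of $S\phi_F(u)\in X_q$. For (b), apply (6) to the functionals $t_n^{1/p}y_{n,i(n)}$:
$$\sum_{n\le N}t_n=\sum_{n\le N}t_n|\hat y_{n,i(n)}(g)|^p\le\lambda^p\sup_{u\in B_F}\sum_{n\le N}t_n|y_{n,i(n)}(u)|^p.$$
For (c), the power mean inequality with $p\le q$ gives, for $u\in B_F$,
$$\frac1n\sum_{l\le n}|y_{n,l}(u)|^p\le\Big(\frac1n\sum_{l\le n}|y_{n,l}(u)|^q\Big)^{p/q}\le\|S\|^p\,n^{-p/q}\to0,$$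
so (c) holds after passing to a subsequence of blocks, which preserves (a) and (b) as in the proof of Proposition 4. By Proposition 3, $F$ has a $c_0$ quotient. $\blacksquare$
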